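\title{Bases of invariant forms with values in $\wedge^r V$\\ for coincidental reflection groups}

\begin{abstract}
Let $W$ be a coincidental complex reflection group acting on $V=\mathbb{C}^n$, with basic invariants $f_1,\dots,f_n$. We prove a conjecture of Reiner, Shepler and Sommers: there are basic derivations $\theta_1,\dots,\theta_n$ such that, for every $r$, the module $(S(V^*)\otimes\wedge V^*\otimes\wedge^rV)^W$ is free over the exterior algebra generated by $df_1,\dots,df_{n-r}$ over the invariant ring, with basis $\tilde\theta_{i_1}\cdots\tilde\theta_{i_m}(\theta_{j_1}\wedge\cdots\wedge\theta_{j_r})$, where $i_1<\dots<i_m\le r$, $j_1<\dots<j_r\le n$, and $\tilde\theta_i$ is a differential operator with constant coefficients attached to $\theta_i$. The basic invariants are arbitrary, and a generic choice of basic derivations works. The proof rests on the fact that $\tilde\theta$ is adjoint to contraction with $\theta$ for the Fischer product.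
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Degrees, exponents and coexponents}
Let $V=\mathbb{C}^n$ and let $W\subset GL(V)$ be a finite group generated by reflections, that is, by elements $\ne1$ that fix a hyperplane pointwise. Fix a $W$-invariant positive definite Hermitian form on $V$, an orthonormal basis $y_1,\dots,y_n$ of $V$, and the dual basis $x_1,\dots,x_n$ of $V^*$. Put $S=S(V^*)=\mathbb{C}[x_1,\dots,x_n]$, and let $S^W_+$ be the set of invariant polynomials without constant term. We call $W$ \emph{irreducible} if it acts irreducibly on $V$ and $W\ne1$.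

\emph{Basic invariants} are homogeneous, algebraically independent generators $f_1,\dots,f_n$ of $S^W$; their degrees are $d_1\le\dots\le d_n$, and the \emph{exponents} are $e_i=d_i-1$. For every finite-dimensional $W$-module $U$, the $S^W$-module $(S\otimes U)^W$ is free of rank $\dim U$. \emph{Basic derivations} $\theta_1,\dots,\theta_n$ are homogeneous elements that form an $S^W$-basis of $\operatorname{Der}=(S\otimes V)^W$; their polynomial degrees $e_1^*\le\dots\le e_n^*$ are the \emph{coexponents}. The group $W$ is a \emph{duality group} if $e_i+e^*_{n+1-i}=d_n$ for all $i$. An irreducible duality group is \emph{coincidental} if its exponents form an arithmetic progression $e_1,e_1+a,\dots,e_1+(n-1)a$ with $a$ a positive integer. In that case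
\begin{equation}\label{eq:arith}
e_i=e_1+(i-1)a,\qquad d_i=d_1+(i-1)a,\qquad e_i^*=d_n-e_{n+1-i}=1+(i-1)a .
\end{equation}
The coincidental groups are known to be the Coxeter groups of types $A_n$, $B_n/C_n$, $I_2(m)$, $H_3$; the groups $G(a,1,n)$ of monomial matrices whose nonzero entries are $a$-th roots of unity ($a\ge2$; the case $a=2$ is $B_n$); all irreducible duality groups of rank $2$; and $G_{25}$, $G_{26}$, $G_{32}$.

\subsection*{Invariant forms with values in $\wedge^rV$}
Solomon's theorem says that the invariant differential forms are an exterior algebra: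
$(S\otimes\wedge V^*)^W=\wedge_{S^W}\{df_1,\dots,df_n\}$. For $0\le r\le n$ consider
\[
M_r=(S\otimes\wedge V^*\otimes\wedge^rV)^W,\qquad M_r^m=(S\otimes\wedge^mV^*\otimes\wedge^rV)^W .
\]
This is a module over $M_0=\wedge_{S^W}\{df_1,\dots,df_n\}$, by multiplication into the first two factors. It has rank $2^n\binom nr$ over $S^W$, and its bottom layer $M_r^0$ is free over $S^W$ on the $\binom nr$ products $\theta_{j_1}\wedge\cdots\wedge\theta_{j_r}$ (Corollary~\ref{cor:thetaJ}). The ranks suggest that $M_r$ might be free over $M_0$ on these products. This guess fails already in rank one.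

\begin{example}\label{ex:rank1}
Let $n=1$ and let $W$ be cyclic of order $a\ge2$. Then $f_1=x^a$, $\theta_1=x\otimes y$, and $M_1$ has the $S^W$-basis $x\otimes1\otimes y$, $1\otimes x\otimes y$. Multiplication by $df_1=ax^{a-1}\otimes x$ kills the second element and sends the first to $af_1\cdot(1\otimes x\otimes y)$. So $1\otimes x\otimes y$ lies in the kernel of $df_1$ but not in its image, which is impossible in a free module over $\wedge_{S^W}\{df_1\}$.
\end{example}

The missing generator $1\otimes x\otimes y$ arises from $\theta_1$ by an operator that raises the form degree and \emph{lowers} the polynomial degree. For $h\in S$ let $\bar h(\partial)$ be the differential operator obtained from $h$ by conjugating the coefficients and replacing each $x_i$ by $\partial_i=\partial/\partial x_i$. For $\theta=\sum_jh_j\otimes y_j\in S\otimes V$ define an operator on $S\otimes\wedge V^*\otimes\wedge V$ by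
\[
\tilde\theta\,(f\otimes\eta\otimes\eta')=\sum_{j=1}^n\bar h_j(\partial)(f)\otimes x_j\wedge\eta\otimes\eta' .
\]
In Example~\ref{ex:rank1}, $\tilde\theta_1\theta_1=1\otimes x\otimes y$: the operator $\tilde\theta_1$ takes over the role of $df_1$. In general one may hope to discard some of the $df_k$ and replace them with as many operators $\tilde\theta_i$, which keeps the rank $2^n\binom nr$. Multiplication by $df_{n+1-i}$ changes the polynomial degree by $e_{n+1-i}$ and $\tilde\theta_i$ changes it by $-e_i^*$, so in a duality group the exchange of $df_{n+1-i}$ for $\tilde\theta_i$ always saves the same amount $d_n$. A degree count (Lemma~\ref{lem:count}) shows that exchanging $df_n,\dots,df_{n+1-r}$ for $\tilde\theta_1,\dots,\tilde\theta_r$ gives the degree sum that a basis of $M_r$ must have.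

Put $[r]=\{1,\dots,r\}$ and $R_r=\wedge_{S^W}\{df_1,\dots,df_{n-r}\}$. For $I=\{i_1<\dots<i_m\}$ and $J=\{j_1<\dots<j_r\}$ put $\tilde\theta_I=\tilde\theta_{i_1}\cdots\tilde\theta_{i_m}$ and $\theta_J=\theta_{j_1}\wedge\cdots\wedge\theta_{j_r}\in M_r^0$. For $1\le r\le n$ we say that the basic derivations $\theta_1,\dots,\theta_n$ are \emph{good for $r$} if $M_r$ is a free $R_r$-module with basis
\[
\bigl\{\tilde\theta_I\theta_J:\ I\subset[r],\ J\subset[n],\ |J|=r\bigr\}.
\]
The conjecture posed by Reiner, Shepler and Sommers \cite{RSS} is that for coincidental $W$ one may choose basic invariants and basic derivations that are good for every $r=1,\dots,n$. (For $r=0$ the basis is the element $1$, and the assertion is Solomon's theorem.)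

For coincidental $W$ the degrees $d_i$ are distinct, so any other basic invariants have the form $f_k'=c_kf_k+(\text{a polynomial in }f_1,\dots,f_{k-1})$ with $c_k\neq0$. Hence $R_r$ does not depend on the basic invariants, and only the derivations have to be chosen. The coexponents are distinct too, so, up to nonzero scalar factors, every choice of basic derivations is obtained from a fixed one as $\theta_j+\sum_{i<j}s_{ij}\theta_i$ with $s_{ij}\in S^W$ homogeneous of degree $e_j^*-e_i^*$. These form a finite-dimensional complex affine space $\mathcal{C}$, the \emph{space of choices}; \emph{generic} means outside a proper real-algebraic subset of $\mathcal{C}$. An element $\eta\in M_r^0$ is \emph{harmonic} if $\bar f(\partial)\eta=0$ for all $f\in S^W_+$, where $\bar f(\partial)$ acts on the polynomial coefficients.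

\begin{theorem}\label{thm:main}
Let $W$ be coincidental, with arbitrary basic invariants. There are basic derivations that are good for all $r=1,\dots,n$. More precisely:
\begin{enumerate}
\item[(a)] for $n\le2$ every choice is good for all $r$, and for every $W$ every choice is good for $r=1$ and for $r=n$;
\item[(b)] for $A_n$ and $G(a,1,n)$ the power-sum derivations of Examples~\ref{ex:G} and~\ref{ex:A} are good for all $r$;
\item[(c)] for $n=3$ there is a choice with all $\theta_i\wedge\theta_j$ $(i<j)$ harmonic, and it is good for all $r$;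
\item[(d)] for $G_{32}$ a generic choice is good for all $r$.
\end{enumerate}
For every coincidental $W$, the choices that are good for all $r$ contain the complement of a proper real-algebraic subset of $\mathcal{C}$.
\end{theorem}

Some choice has to be made: Example~\ref{ex:bad} exhibits basic derivations of $B_3$ that are not good for $r=2$. The duality hypothesis is necessary.

\begin{proposition}\label{prop:converse}
If $W$ is an irreducible reflection group with basic invariants and basic derivations that are good for all $r=1,\dots,n$, then $W$ is a duality group.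
\end{proposition}

\subsection*{The method}
The operators $\tilde\theta_i$ are not $S^W$-linear, so they cannot be studied point by point on $V$. Their adjoints for the Fischer product, the contractions $\iota_i$ with $\theta_i$, can. We first build a basis of $M_r$ by descending with $\iota_1,\dots,\iota_r$ from suitable elements of form degree $r$; independence is tested at one point of $V$, and a determinant criterion turns independence into freeness (Sections~\ref{sec:det}, \ref{sec:shift} and \ref{sec:down}). Taking adjoints gives a basis that ascends with $\tilde\theta_1,\dots,\tilde\theta_r$ from the harmonic elements of $M_r^0$ (Section~\ref{sec:up}). These two bases are Theorem~\ref{thm:A}, which holds for every choice of derivations. What remains is to replace harmonic elements with the products $\theta_J$. This is quick for $r=1,n-1,n$ (Section~\ref{sec:good}); it needs a combinatorial model for the two infinite families (Section~\ref{sec:families}) and a computation modulo the primes $7$ and $31$ for $G_{32}$ (Section~\ref{sec:G32}).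 Section~\ref{sec:example} works out $G(a,1,2)$ by hand.

\section{Contractions and the Fischer product}\label{sec:adjoint}

\subsection*{The superalgebra}
We work in $\Omega=S\otimes\wedge(V^*\oplus V)$, write $dx_j$ for $x_j\in\wedge^1V^*$, and identify $f\otimes\eta\otimes\eta'$ with the product $f\eta\eta'$. The generators $dx_j,y_j$ are odd; odd elements anticommute and even elements are central. Thus derivations $\theta\in S\otimes V$ are odd, and elements of $S\otimes V^*\otimes V$ are even. \emph{Degree} means polynomial degree; \emph{form degree} is the degree in $\wedge V^*$. An odd derivation is a parity-reversing linear map with $\delta(\alpha\beta)=\delta(\alpha)\beta+(-1)^{|\alpha|}\alpha\,\delta(\beta)$; an even derivation preserves parity and has no sign. A derivation is determined by its values on generators; the anticommutator of two odd derivations and the commutator of an even derivation with any derivation are derivations.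

An element $\theta=\sum h_jy_j$ is also the polynomial map $V\to V$, $v\mapsto\theta(v)=\sum h_j(v)y_j$, and the derivation $f\mapsto\theta(f)=\sum h_j\partial_jf$ of $S$. Let $d=\sum_jdx_j\,\partial_j$ be the exterior derivative, an odd derivation of $\Omega$ with $dy_j=0$, and put
\[
E=\sum x_iy_i,\qquad \mathrm{Id}=\sum dx_i\,y_i=dE .
\]
Then $\tilde E=d$. If $W$ is irreducible, then $V^W=0$ and, by Schur's lemma, the invariants of degree $1$ in $S\otimes V$ are the multiples of $E$; so $e_1^*=1$, $\theta_1$ is a nonzero multiple of $E$, and $\tilde\theta_1$ is a nonzero multiple of $d$.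

The \emph{contraction} $\iota_\theta$ is the $S$-linear odd derivation with $dx_j\mapsto h_j$, $y_j\mapsto0$; thus $\iota_\theta(df)=\theta(f)$. Put $\iota_i=\iota_{\theta_i}$ and $\iota_I=\iota_{i_1}\cdots\iota_{i_m}$. The $\iota_i$ anticommute (their anticommutators kill all generators), the $\tilde\theta_i$ anticommute (the $dx_j$ do, and the $\bar h(\partial)$ commute), and in particular $\iota_i^2=\tilde\theta_i^2=0$. As operators on $\Omega$,
\begin{equation}\label{eq:CAR}
\iota_i\,df_k+df_k\,\iota_i=\theta_i(f_k).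
\end{equation}
For subsets of $[n]$ put $e(K)=\sum_{k\in K}e_k$, $e^*(I)=\sum_{i\in I}e^*_i$, and let $df_K$ be the product of the $df_k$, $k\in K$, in increasing order.

\subsection*{Adjoints}
Let $\langle\ ,\ \rangle$, linear in the first slot, be the Hermitian product on $\Omega$ for which the monomials $x^\alpha dx_Ay_B$ are orthogonal with squared norm $\alpha!=\alpha_1!\cdots\alpha_n!$. On products of linear forms in $S$ it is given by the permanent $\langle\lambda_1\cdots\lambda_k,\mu_1\cdots\mu_k\rangle=\operatorname{perm}\langle\lambda_i,\mu_j\rangle$, and on exterior products by the determinant, so it is invariant under the unitary group and does not depend on the orthonormal basis. The homogeneous components of $\Omega$ for the three gradings are finite-dimensional and orthogonal; hence homogeneous operators $T$ have adjoints $T^\dagger$, and a graded subspace $X\subset M_r$ satisfies $M_r=X\oplus X^\perp$ and $X^{\perp\perp}=X$. On monomials one sees that multiplication by $x_j$ has adjoint $\partial_j$ and left multiplication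 by $dx_j$ has adjoint $\iota_{y_j}$. Therefore multiplication by $h\in S$ has adjoint $h^\dagger=\bar h(\partial)$, and since $\iota_\theta=\sum h_j\iota_{y_j}$,
\begin{equation}\label{eq:adjoint}
\iota_\theta^\dagger=\sum_jdx_j\,\bar h_j(\partial)=\tilde\theta .
\end{equation}
An operator that commutes with $W$ has an adjoint that commutes with $W$. So for $\theta\in\operatorname{Der}$ both $\iota_\theta$ and $\tilde\theta$ preserve $M_r$, and $\tilde\theta$ does not depend on the orthonormal basis. (For irreducible $W$ the invariant form is unique up to a positive factor; changing it rescales the product on each homogeneous component and multiplies each $\tilde\theta_i$ by a positive number, which affects none of the statements.)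

For $w\in V$ let $\ell_w=\langle\,\cdot\,,w\rangle=\sum\bar w_jx_j\in V^*$ and $\partial_w=\sum w_j\partial_j=\ell_w^\dagger$. If $\theta=\sum_w\ell_w^p\,w$ is a finite sum, then $h_j=\sum_ww_j\ell_w^p$ and $\bar h_j(\partial)=\sum_w\bar w_j\partial_w^p$, so
\begin{equation}\label{eq:powersum}
\tilde\theta=\sum_wd\ell_w\,\partial_w^{\,p}.
\end{equation}

For $\eta\in M_r^0$ and $f\in S^W_+$ the element $f^\dagger\eta$ lies in $M_r^0$, so it vanishes if and only if $\langle\eta,f\mu\rangle=0$ for all $\mu\in M_r^0$. Hence the space $\mathcal{H}_r^0$ of harmonic elements is the orthogonal complement of $S^W_+M_r^0$ in $M_r^0$.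

\begin{theorem}\label{thm:A}
Let $W$ be coincidental and $1\le r\le n$, with arbitrary basic invariants and basic derivations.
\begin{enumerate}
\item[(1)] There are homogeneous elements $g_J\in M_r^r$, for $J\subset[n]$, $|J|=r$, such that $(\iota_{[r]}g_J)_J$ is an $S^W$-basis of $M_r^0$ and $M_r$ is $R_r$-free with basis $\{\iota_Ig_J: I\subset[r],\ |J|=r\}$.
\item[(2)] For every homogeneous basis $(\eta_J)$ of $\mathcal{H}^0_r$, the module $M_r$ is $R_r$-free with basis $\{\tilde\theta_I\eta_J: I\subset[r]\}$.
\end{enumerate}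
\end{theorem}

Bases of free graded modules are detected modulo the augmentation ideal. We use the following lemma for $S^W$, and for $R_r$ graded by degree plus form degree. In the second case the submodule to divide by is
\[
\mathcal{I}_r=S^W_+M_r+\sum_{k\le n-r}df_k\,M_r .
\]
It is graded by degree and by form degree, $\mathcal{I}_r^0=S^W_+M_r^0$, and neither $\mathcal{I}_r$ nor $\mathcal{H}^0_r$ depends on the basic derivations.

\begin{lemma}\label{lem:lift}
Let $R=\mathbb{C}\oplus R_+$ be a positively graded algebra with finite-dimensional components, and let $M$ be a graded $R$-module with a finite homogeneous basis. Homogeneous elements of $M$ form an $R$-basis if and only if their images form a $\mathbb{C}$-basis of $M/R_+M$.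
\end{lemma}

\begin{proof}
The images of a basis form a basis of $M/R_+M$; in particular the Hilbert series of $M$ is the product of those of $R$ and of $M/R_+M$. Conversely, elements whose images span $M/R_+M$ generate $M$, by induction on the degree. If the images form a basis, the free module on these elements has the same Hilbert series as $M$ and surjects onto $M$, so the surjection is bijective.
\end{proof}

\section{A determinant criterion and a degree count}\label{sec:det}

For a reflecting hyperplane $H=\ker\alpha_H$ let $W_H$ be its pointwise stabilizer, a cyclic group of order $e_H$. A vector is \emph{regular} if it lies on no reflecting hyperplane, and $\doteq$ means equality up to a nonzero scalar. We use $\prod d_i=|W|$ and the following facts (Steinberg; Orlik--Solomon; see \cite[Ch.~6]{OT}): $N:=\sum e_i=\sum_H(e_H-1)$ is the number of reflections, $N^*:=\sum e_i^*$ is the number of reflecting hyperplanes, and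
\begin{equation}\label{eq:dets}
\det(\partial_jf_i)\doteq\prod_H\alpha_H^{e_H-1},\qquad \theta_1\cdots\theta_n\doteq\prod_H\alpha_H\cdot y_1\cdots y_n .
\end{equation}

Let $U$ be a finite-dimensional $W$-module. Let $s$ generate $W_H$; it acts on $V/H$ by a primitive $e_H$-th root of unity $\zeta$ and on $\alpha_H$ by $\zeta^{-1}$. Choose an eigenbasis $su_k=\zeta^{m_k}u_k$ of $U$ with $0\le m_k<e_H$, and put $m_H(U)=\sum_km_k$. The \emph{coefficient determinant} of $\dim U$ elements of $S\otimes U$ is the determinant of their coefficients in a basis of $U$; it is defined up to a nonzero scalar.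

\begin{lemma}\label{lem:det}
If homogeneous elements $b_1,\dots,b_{\dim U}\in(S\otimes U)^W$ have coefficient determinant $B\ne0$ and $\sum\deg b_i=\sum_Hm_H(U)$, then they form an $S^W$-basis of $(S\otimes U)^W$ and $B\doteq\prod_H\alpha_H^{m_H(U)}$. Conversely, every homogeneous $S^W$-basis has degree sum $\sum_Hm_H(U)$.
\end{lemma}

\begin{proof}
If $\sum g_ku_k$ is invariant, then $sg_k=\zeta^{-m_k}g_k$. In coordinates consisting of $\alpha_H$ and $n-1$ linear forms fixed by $s$, every monomial of $g_k$ has $\alpha_H$-exponent congruent to $m_k$ modulo $e_H$, so $\alpha_H^{m_k}$ divides $g_k$. Hence the coefficient determinant of any $\dim U$ invariants is divisible by $\Pi=\prod_H\alpha_H^{m_H(U)}$. Under the hypothesis, $B$ is a nonzero multiple of $\Pi$ of the same degree, so $B\doteq\Pi$. By Cramer's rule an invariant $b$ equals $\sum(B_i/B)\,b_i$, where $B_i$ is the determinant with $b_i$ replaced by $b$; thus $B_i/B\in S$. These coefficients are unique because $B\ne0$, hence invariant.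

For the converse let $(b_i)$ be a homogeneous basis. Molien's formula reads
\[
\frac{\sum_iq^{\deg b_i}}{\prod_i(1-q^{d_i})}=\frac1{|W|}\sum_{w\in W}\frac{\operatorname{tr}(w|U)}{\det(1-qw|V^*)} .
\]
Expand at $q=1$. Since $1+q+\dots+q^{k-1}=k\bigl(1-\frac{k-1}2(1-q)+\cdots\bigr)$, we have $\prod(1-q^{d_i})^{-1}=|W|^{-1}(1-q)^{-n}\bigl(1+\frac N2(1-q)+\cdots\bigr)$, and the numerator is $\dim U-(1-q)\sum\deg b_i+\cdots$. On the right only the reflections $t$, with nontrivial eigenvalue $\lambda_t$ on $V^*$, contribute to the coefficient of $(1-q)^{-n+1}$. Comparing these coefficients and using $N=\sum_H(e_H-1)$, we get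
\[
\sum_i\deg b_i=\sum_H\Bigl[\frac{e_H-1}2\dim U-\sum_{1\ne t\in W_H}\frac{\operatorname{tr}(t|U)}{1-\lambda_t}\Bigr].
\]
The bracket depends only on $U|_{W_H}$ and is additive in it. Apply the formula to the group $W_H$ acting on the line $V/H$ and to $U=\mathbb{C}u$ with $su=\zeta^mu$, $0\le m<e_H$: the invariants are free over $\mathbb{C}[\alpha_H^{e_H}]$ with basis $\alpha_H^mu$, so the bracket equals $m$. By additivity the bracket is $m_H(U)$ in general.
\end{proof}

To compute $m_H$ we choose the orthonormal basis so that $sy_1=\zeta y_1$ and $s$ fixes $y_2,\dots,y_n$; then $s\,dx_1=\zeta^{e_H-1}dx_1$.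

\begin{corollary}\label{cor:thetaJ}
The products $\theta_J$, $|J|=r$, form an $S^W$-basis of $M_r^0$. The values at a regular vector of any $S^W$-basis of $M_r^0$ form a basis of $\wedge^rV$.
\end{corollary}

\begin{proof}
For $U=\wedge^rV$ the eigenvector $y_B$ has exponent $1$ if $1\in B$ and $0$ otherwise, so $\sum_Hm_H=\binom{n-1}{r-1}N^*=\sum_Je^*(J)$. At a regular vector $v$ the $\theta_i(v)$ form a basis of $V$ by \eqref{eq:dets}, so the $\theta_J(v)$ form a basis of $\wedge^rV$, and Lemma~\ref{lem:det} applies. Any other basis differs from $(\theta_J)$ by a matrix invertible over $S^W$.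
\end{proof}

For $U=\wedge V^*\otimes\wedge^rV$ the eigenvector $dx_Ay_B$ has exponent $1$ if $1\in B\setminus A$, exponent $e_H-1$ if $1\in A\setminus B$, and $0$ otherwise. There are $2^{n-1}\binom{n-1}{r-1}$ pairs of the first kind and $2^{n-1}\binom{n-1}r$ of the second, so
\begin{equation}\label{eq:sum}
\sum_Hm_H(\wedge V^*\otimes\wedge^rV)=2^{n-1}\Bigl[\binom{n-1}{r-1}N^*+\binom{n-1}rN\Bigr].
\end{equation}

\begin{lemma}\label{lem:count}
Let $W$ be any reflection group and put
$F(r)=\sum_{i\le n-r}e_i-\sum_{i\le r}e_i^*+\frac rnN^*-\frac{n-r}nN$.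
For $r\ge1$, the sum of $e(K)+e^*(J)-e^*(I)$ over all $K\subset[n-r]$, $I\subset[r]$, $J\subset[n]$ with $|J|=r$ equals \eqref{eq:sum} if and only if $F(r)=0$. Moreover $F(0)=0$ and
\[
F(r)-F(r-1)=\frac{N+N^*}n-(e_{n+1-r}+e_r^*).
\]
In particular $F(r)=0$ for all $r$ if $W$ is a duality group.
\end{lemma}

\begin{proof}
There are $2^n\binom nr$ triples. Each $k\le n-r$ lies in $K$ for half of them, each $i\le r$ lies in $I$ for half of them, and each $j$ lies in $J$ for $2^n\binom{n-1}{r-1}$ of them. So the sum is
$2^{n-1}\bigl[\binom nr\sum_{i\le n-r}e_i+2\binom{n-1}{r-1}N^*-\binom nr\sum_{i\le r}e_i^*\bigr]$.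
Subtract \eqref{eq:sum}, divide by $2^{n-1}\binom nr$, and use $\binom{n-1}{r-1}=\frac rn\binom nr$ and $\binom{n-1}r=\frac{n-r}n\binom nr$: the result is $F(r)$. The formulas for $F(0)$ and for the differences follow from the definition. For a duality group $N+N^*=nd_n$, so all differences vanish.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:converse}]
For each $r\ge1$ the elements $df_K\tilde\theta_I\theta_J$ $(K\subset[n-r])$ form an $S^W$-basis of $M_r$, and they have degrees $e(K)+e^*(J)-e^*(I)$. By the converse part of Lemma~\ref{lem:det} and by Lemma~\ref{lem:count}, $F(r)=0$ for all $r$. Hence $e_{n+1-r}+e^*_r$ does not depend on $r$, and for $r=1$ it is $e_n+1=d_n$ because $W$ is irreducible.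
\end{proof}

We record the power-sum derivations of the two infinite families.

\begin{example}\label{ex:G}
Let $W=G(a,1,n)$, $a\ge2$, and $z_k=x_k^a$. The invariants are the symmetric polynomials in $z_1,\dots,z_n$, and the reflecting hyperplanes are $x_k=0$ and $x_k=\epsilon x_l$ with $\epsilon^a=1$. The elements $\theta_j=\sum_kx_kz_k^{j-1}y_k$ $(j\ge1)$ are invariant. The coefficient determinant of $\theta_1,\dots,\theta_n$ is $\prod_kx_k\prod_{k<l}(z_l-z_k)\doteq\prod_H\alpha_H$, and $m_H(V)=1$, so $\theta_1,\dots,\theta_n$ are basic derivations by Lemma~\ref{lem:det}.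
\end{example}

\begin{example}\label{ex:A}
Let $W=S_{n+1}$ act on the hyperplane $V=\{\sum x_k=0\}\subset\mathbb{C}^{n+1}$ with the restricted standard form; here $a=1$. Let $\bar x_k$ be the restriction of $x_k$ and $\bar y_k=y_k-\frac1{n+1}\sum_ly_l$ the orthogonal projection of $y_k$. Then $\sum\bar x_k=0$, $\sum\bar y_k=0$, $\bar x_k=\ell_{\bar y_k}$ and $\bar x_k(\bar y_l)=\delta_{kl}-\frac1{n+1}$. The power sums $p_i=\sum_k\bar x_k^i$ with $2\le i\le n+1$ are basic invariants, and $p_1=0$. Put $\theta_j=\sum_k\bar x_k^j\,\bar y_k$. The isomorphism of $W$-modules $V^*\to V$, $\bar x_k\mapsto\bar y_k$, sends $dp_{j+1}$ to $(j+1)\theta_j$, so $\theta_1,\dots,\theta_n$ are basic derivations by Solomon's theorem. We have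
\begin{equation}\label{eq:iotaA}
\iota_j(d\bar x_k)=\sum_l\bar x_l^j\,\bar x_k(\bar y_l)=\bar x_k^j-\frac{p_j}{n+1}.
\end{equation}
\end{example}

\section{The group $G(a,1,2)$ by hand}\label{sec:example}

Take $n=2$ in Example~\ref{ex:G}, with $f_1=z_1+z_2$, $f_2=z_1z_2$. Here $N^*=a+2$, $N=3a-2$, $\tilde\theta_1=d$, $\tilde\theta_2=\sum dx_k\,\partial_k^{a+1}$, and $\theta_1\theta_2=x_1x_2(z_2-z_1)\,y_1y_2$.

\subsection*{The case $r=2$: two ladders}
Here $R_2=S^W$. Start from the invariant $g=dx_1dx_2\,y_1y_2$ and descend by contractions: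
\[
\iota_1g=(x_1dx_2-x_2dx_1)\,y_1y_2,\qquad\iota_2g=(x_1z_1dx_2-x_2z_2dx_1)\,y_1y_2,\qquad\iota_1\iota_2g=-\theta_1\theta_2 .
\]
The coefficient determinant of $\iota_1g,\iota_2g$ is $\pm x_1x_2(z_2-z_1)\ne0$, and the four elements have degree sum $0+1+(a+1)+(a+2)=2N^*$, which is \eqref{eq:sum}. By Lemma~\ref{lem:det} they form a basis of $M_2$. Now start from $\theta_1\theta_2$ and ascend:
\begin{gather*}
\tilde\theta_2(\theta_1\theta_2)=(a+1)!\;\iota_1g,\qquad\tilde\theta_1\tilde\theta_2(\theta_1\theta_2)=2(a+1)!\;g,\\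
\tilde\theta_1(\theta_1\theta_2)=\bigl[x_2\bigl(z_2-(a+1)z_1\bigr)dx_1+x_1\bigl((a+1)z_2-z_1\bigr)dx_2\bigr]y_1y_2=-(a+2)\,\iota_2g+(a+1)f_1\,\iota_1g .
\end{gather*}
Modulo $\mathcal{I}_2=S^W_+M_2$, each $\tilde\theta_I(\theta_1\theta_2)$ is a nonzero multiple of $\iota_{[2]\setminus I}\,g$, so the ascending elements form a basis as well. That the top is reached is explained by adjointness: $\langle\tilde\theta_1\tilde\theta_2(\theta_1\theta_2),g\rangle=\langle\theta_1\theta_2,\iota_2\iota_1g\rangle=|\theta_1\theta_2|^2\neq0$.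

\subsection*{The case $r=1$: a point adapted to $df_1$}
Here $R_1=\wedge_{S^W}\{df_1\}$. To descend to both $\theta_1$ and $\theta_2$ with $\iota_1$ alone we need two elements of $M_1^1$: these are $\mathrm{Id}$ and $\varphi=z_1dx_1y_1+z_2dx_2y_2$, with $\iota_1\mathrm{Id}=\theta_1$ and $\iota_1\varphi=\theta_2$. Read as an endomorphism, $\varphi$ shifts $\theta_1$ to $\theta_2$. To see that $\theta_1,\theta_2,\mathrm{Id},\varphi$ form an $R_1$-basis, evaluate at $v=(1,\epsilon)$ with $\epsilon^a=-1$, a zero of $f_1$. Put $\varepsilon_1=\theta_1(v)=(1,\epsilon)$, $\varepsilon_2=\theta_2(v)=(1,-\epsilon)$, with dual basis $\varepsilon_1^*,\varepsilon_2^*$. From $\theta_1(f_1)=af_1$ and $\theta_2(f_1)=a(z_1^2+z_2^2)$ we get $df_1(v)=2a\,\varepsilon_2^*$. Also $\mathrm{Id}=\varepsilon_1^*\varepsilon_1+\varepsilon_2^*\varepsilon_2$ and $\varphi(v)=\varepsilon_1^*\varepsilon_2+\varepsilon_2^*\varepsilon_1$. So the four elements supply $\varepsilon_j$ and $\varepsilon_1^*\varepsilon_j$ up to terms containing $\varepsilon_2^*$, and their products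 with $df_1$ supply $\varepsilon_2^*\varepsilon_j$ and $\varepsilon_2^*\varepsilon_1^*\varepsilon_j$. The eight values form a basis of $\wedge V^*\otimes V$, and the degree sum is $2(2a+2)+4(a-1)=8a=2(N+N^*)$, which is \eqref{eq:sum}. The contraction $\iota_1$ accounts for the covector $\varepsilon_1^*$ and $df_1$ for the complementary covector $\varepsilon_2^*$. The ascent gives $\tilde\theta_1\theta_1=\mathrm{Id}$ and $\tilde\theta_1\theta_2=(a+1)\varphi$.

The discarded form $df_2$ yields nothing new modulo $\mathcal{I}_1$. For instance, the coefficients of $dx_1y_2$ and $dx_2y_1$ in $df_2\,\theta_1$ and $df_1\theta_2$ agree, and $z_k^2=f_1z_k-f_2$, so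
\[
df_2\,\theta_1-df_1\,\theta_2=a\sum_k(f_2-z_k^2)\,dx_ky_k=a\,(2f_2\,\mathrm{Id}-f_1\varphi).
\]
Corollary~\ref{cor:dI} shows that this is a general phenomenon.

The general proof needs three things seen here: a point $v$ at which the $df_k$ are dual to the $\theta_i$, a shift operator $\varphi$, and a rule that builds the top elements $g_J$ from powers of $\varphi$.

\section{A special point and a shift operator}\label{sec:shift}

\subsection*{Regular eigenvectors}
For $g\in W$ let $V(g,\zeta)$ be the $\zeta$-eigenspace of $g$, and let $\zeta_D$ be a primitive $D$-th root of unity. We use the following results on regular numbers \cite{Sp,LS,LM}. The union $\bigcup_gV(g,\zeta_D)$ is the common zero set of the $f_i$ with $D\nmid d_i$. The maximal spaces $V(g,\zeta_D)$ are conjugate under $W$ and have dimension $\#\{i:D\mid d_i\}$. Some $V(g,\zeta_D)$ contains a regular vector if and only if $\#\{i:D\mid d_i\}=\#\{i:D\mid e_i^*-1\}$. The numbers $e_i^*-1$ are the \emph{codegrees}.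

\begin{lemma}\label{lem:point}
Suppose that $D$ divides exactly one degree, $d_k$, and exactly one codegree. There are vectors $u\ne0$ with $f_i(u)=0$ for all $i\ne k$, and for each of them:
\begin{enumerate}
\item[(a)] $u$ is regular, and the matrix $\bigl(\theta_i(f_l)(u)\bigr)_{i,l}$ is nonsingular;
\item[(b)] a homogeneous invariant vanishes at $u$ if its degree is not a multiple of $d_k$, or if it has degree $d_k$ and lies in $(S^W_+)^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
The nonzero spaces $V(g,\zeta_D)$ are conjugate lines that cover the zero set of the $f_i$, $i\ne k$, and one of them contains a regular vector; so all their nonzero vectors are regular. By \eqref{eq:dets}, $(\theta_i(u))$ and $(df_l(u))$ are bases of $V$ and $V^*$, and $\theta_i(f_l)(u)$ is the pairing of $df_l(u)$ with $\theta_i(u)$. For (b), the only monomials in $f_1,\dots,f_n$ that can be nonzero at $u$ are the powers of $f_k$.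
\end{proof}

From now on $W$ is coincidental. By \eqref{eq:arith},
\begin{equation}\label{eq:degtf}
\deg\theta_i(f_k)=e_i^*+e_k=d_1+(i+k-2)a .
\end{equation}
The number $D=d_n$ divides only the degree $d_n$ and, as $(i-1)a<d_n$, only the codegree $0$. Fix $v\ne0$ with $f_1(v)=\dots=f_{n-1}(v)=0$. By \eqref{eq:degtf}, $0<\deg\theta_i(f_k)<2d_n$, with $\deg\theta_i(f_k)=d_n$ exactly when $i+k=n+1$. So the entries $\theta_i(f_k)(v)$ off the antidiagonal vanish, and by nonsingularity
\begin{equation}\label{eq:antidiag}
\theta_i(f_k)(v)\ne0\iff i+k=n+1 .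
\end{equation}

\subsection*{The shift operator}
Identify $V^*\otimes V$ with $\operatorname{End}V$, so that $\varphi\in M_1^1=(S\otimes\operatorname{End}V)^W$ acts $S^W$-linearly on $\operatorname{Der}$ by $\varphi\theta=\iota_\theta\varphi$. Composition powers are written $\varphi^c$, with $\varphi^0=\mathrm{Id}$. For $\theta'=\sum h_ky_k$, the element $d\theta'$ acts by $\theta\mapsto\sum\theta(h_k)y_k$. An operator of one fixed degree can move each $\theta_j$ to $\theta_{j+1}$ only if $e^*_{j+1}-e^*_j$ is constant; this is where the arithmetic progression enters.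

\begin{lemma}\label{lem:shift}
Let $W$ be coincidental and $n\ge2$. There is a homogeneous $\varphi\in M_1^1$ of degree $a$ such that, modulo $S^W_+\operatorname{Der}$, we have $\varphi\theta_j\equiv c_j\theta_{j+1}$ with $0\ne c_j\in\mathbb{C}$ for $j<n$, and $\varphi\theta_n\equiv0$.
\end{lemma}

For $n=1$ we put $\varphi=0$; only $\varphi^0=\mathrm{Id}$ will occur.

\begin{proof}
Any $\varphi$ of degree $a$ acts on $\operatorname{Der}/S^W_+\operatorname{Der}$, which is spanned by the class of $\theta_j$ in degree $1+(j-1)a$ and is zero in all other degrees. So the class of $\varphi\theta_j$ is a multiple $c_j$ of that of $\theta_{j+1}$, and zero for $j=n$. We have to achieve $c_j\ne0$ for $j<n$, a condition that does not depend on the basic derivations.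

For $G(a,1,n)$ take $\varphi=\sum z_k\,dx_ky_k$; then $\varphi\theta_j=\theta_{j+1}$. For $A_n$ take $\varphi=\sum\bar x_k\,d\bar x_k\,\bar y_k$; by \eqref{eq:iotaA}, $\varphi\theta_j=\theta_{j+1}-\frac{p_j}{n+1}\theta_1$. For $n=2$ take $\varphi=d\theta_2$; then $\varphi E=e_2^*\theta_2$ by Euler's identity.

There remain $H_3,G_{25},G_{26},G_{32}$, with degrees $2,6,10$; $6,9,12$; $6,12,18$; $12,18,24,30$. Take $\theta_1=E$ and $\varphi=d\theta_2$, of degree $a$. We test $\varphi\theta_j$ on $f_1$. Let $\operatorname{Hess}(\theta,\theta')=\iota_{\theta'}\sum_{k}\theta(\partial_kf_1)\,dx_k$ be the Hessian form of $f_1$. The invariant $1$-form $\operatorname{Hess}(\theta_2,\cdot)$ has degree $d_1-2+e_2^*=e_2$, so by Solomon's theorem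
\[
\operatorname{Hess}(\theta_2,\cdot)=b\,df_2+g\,df_1,\qquad b\in\mathbb{C},\quad g\in S^W,\quad\deg g=a .
\]
As $0<a<d_2$, we have $g\in f_1\mathbb{C}[f_1]$. Euler's identity gives $\operatorname{Hess}(E,\cdot)=e_1df_1$, and contraction with $E$ gives $e_1\theta_2(f_1)=b\,d_2f_2+d_1gf_1$.

We claim $b\ne0$. Otherwise $\theta_2-\frac g{e_1}E$, which is nonzero, lies in the kernel of the Hessian matrix of $f_1$, so the Hessian determinant vanishes identically. By the Gordan--Noether theorem (\cite{GN}; see \cite{Lo}), a form in at most $4$ variables with identically vanishing Hessian determinant is annihilated by $\partial_u$ for some $0\ne u\in V$. The vectors $u$ with $\partial_uf_1=0$ form a $W$-stable subspace, which is $V$ by irreducibility; then $f_1$ is constant, a contradiction.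

The product rule gives $(\varphi\theta_j)(f_1)=\theta_j(\theta_2(f_1))-\operatorname{Hess}(\theta_2,\theta_j)$. The terms $\theta_j(gf_1)$ and $g\,\theta_j(f_1)$ lie in $(S^W_+)^2$, because $gf_1\in f_1^2\mathbb{C}[f_1]$ and $\theta_j(f_1)\in S^W_+$. Hence
\[
(\varphi\theta_j)(f_1)\equiv b\Bigl(\frac{d_2}{e_1}-1\Bigr)\theta_j(f_2)=b\,\frac{a+1}{e_1}\,\theta_j(f_2)\pmod{(S^W_+)^2}.
\]
If $c_j=0$, then $\varphi\theta_j\in S^W_+\operatorname{Der}$ and the left side lies in $(S^W_+)^2$. It therefore suffices to show $\theta_j(f_2)\notin(S^W_+)^2$ for $1\le j\le n-1$; this invariant has degree $d_{j+1}$. For $j=1$ it is $d_2f_2$. For $j=n-1$ it does not vanish at $v$ by \eqref{eq:antidiag}, and Lemma~\ref{lem:point}(b) applies. The only other case is $G_{32}$ with $j=2$. The codegrees are $0,6,12,18$, so $D=24$ divides exactly one degree, $d_3$, and one codegree. Take $u$ as in Lemma~\ref{lem:point}. By \eqref{eq:degtf}, $\theta_i(f_2)$ has degree $6(i+2)$, which for $i\le4$ is a multiple of $24$ only for $i=2$. So $\theta_2(f_2)(u)$ is the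 only possibly nonzero entry in a column of a nonsingular matrix; it is nonzero, and $\theta_2(f_2)\notin(S^W_+)^2$ by Lemma~\ref{lem:point}(b).
\end{proof}

\section{The descending basis}\label{sec:down}

We need elements $g_J\in M_r^r$ with $\iota_{[r]}g_J\equiv\theta_J$. Products of $r$ powers of $\varphi$ lie in $M_r^r$, and the effect of $\iota_{[r]}$ on them is governed, modulo $S^W_+$, only by the shift rule $\varphi^c\theta_i\equiv\theta_{i+c}$. We isolate this rule in a free algebra, which will serve again in Section~\ref{sec:families}.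

Let $\mathbb{F}=\wedge[\vartheta_1,\vartheta_2,\dots]\otimes\mathbb{C}[\psi_0,\psi_1,\dots]$ with $\vartheta_j$ odd and $\psi_c$ even, and let $\mathbb{F}_r^m$ be the span of the monomials with $m$ factors $\psi$ and $r-m$ factors $\vartheta$. Give $\vartheta_j$ weight $j$ and $\psi_c$ weight $c$; the weight spaces of $\mathbb{F}_r^m$ are finite-dimensional. For $i\ge1$ let $\kappa_i$ be the odd derivation with $\psi_c\mapsto\vartheta_{c+i}$, $\vartheta_j\mapsto0$. It raises the weight by $i$, and the $\kappa_i$ anticommute because $\kappa_i\kappa_l$ kills all generators. The products $\kappa_I$ and $\vartheta_J$ are taken in increasing order.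

\begin{lemma}\label{lem:vandermonde}
The map $\kappa_{[r]}:\mathbb{F}_r^r\to\mathbb{F}_r^0$ is bijective.
\end{lemma}

\begin{proof}
Apply $\kappa_r$ first to $\psi_{c_1}\cdots\psi_{c_r}$, write the odd factor it produces to the right of the remaining $\psi$'s, and continue with $\kappa_{r-1},\dots,\kappa_1$, which kill the odd factors. No signs occur, and
\[
\kappa_{[r]}(\psi_{c_1}\cdots\psi_{c_r})=\sum_{\sigma\in S_r}\vartheta_{c_{\sigma(1)}+1}\,\vartheta_{c_{\sigma(2)}+2}\cdots\vartheta_{c_{\sigma(r)}+r}.
\]
Identify $\mathbb{F}_r^r$ with the symmetric polynomials in $t_1,\dots,t_r$ by $\psi_{c_1}\cdots\psi_{c_r}\mapsto\sum_\sigma t_1^{c_{\sigma(1)}}\cdots t_r^{c_{\sigma(r)}}$, and $\mathbb{F}_r^0$ with the antisymmetric polynomials by $\vartheta_{j_1}\cdots\vartheta_{j_r}\mapsto\operatorname{Alt}(t_1^{j_1-1}\cdots t_r^{j_r-1})$, where $\operatorname{Alt}=\sum_\sigma\operatorname{sgn}(\sigma)\sigma$. The formula says that $\kappa_{[r]}$ sends a symmetric polynomial $s$ to $\operatorname{Alt}(s\,t_1^0t_2^1\cdots t_r^{r-1})=s\prod_{i<j}(t_j-t_i)$.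 Every antisymmetric polynomial is uniquely a symmetric polynomial times the Vandermonde product.
\end{proof}

We compare $\kappa_i$ with $\iota_i$ by the following remark. Let $\pi:\mathbb{F}\to\Omega^W$ be a parity-preserving algebra map with $\pi(\psi_c)\in M_1^1$ and $\pi(\vartheta_j)\in\operatorname{Der}$, so that $\pi(\mathbb{F}_r^m)\subset M_r^m$. The difference $\delta=\iota_i\pi-\pi\kappa_i$ satisfies $\delta(\alpha\beta)=\delta(\alpha)\pi(\beta)\pm\pi(\alpha)\delta(\beta)$ and kills the $\vartheta_j$, and $\iota_i$ preserves $S^W_+M_r$. Therefore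
\begin{equation}\label{eq:intertwine}
\begin{gathered}
\text{if }\ \iota_i\pi(\psi_c)\equiv\pi(\vartheta_{c+i})\ \text{ mod }S^W_+\operatorname{Der}\ \text{ for all }c\ge0,\ i\le n,\\
\text{then }\ \iota_I\pi(\xi)\equiv\pi(\kappa_I\xi)\ \text{ mod }S^W_+M_r\ \text{ for all }\xi\in\mathbb{F}^m_r,\ I\subset[n].
\end{gathered}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Rescaling the $\theta_j$ multiplies the $\iota_I$ by nonzero scalars, so we may assume $c_j=1$ in Lemma~\ref{lem:shift}.

\emph{The elements $g_J$.} Let $\pi_0$ be the algebra map with $\psi_c\mapsto\varphi^c$, $\vartheta_j\mapsto\theta_j$ for $j\le n$ and $\vartheta_j\mapsto0$ for $j>n$. As $\varphi$ preserves $S^W_+\operatorname{Der}$, induction on $c$ gives $\iota_i\varphi^c=\varphi^c\theta_i\equiv\pi_0(\vartheta_{c+i})$, so \eqref{eq:intertwine} applies. Put $g_J=\pi_0(\kappa_{[r]}^{-1}\vartheta_J)$ and $\theta'_J=\iota_{[r]}g_J$. (For $r=1$ this gives $g_{\{j\}}=\varphi^{j-1}$, and for $J=[r]$ it gives $g_J=\mathrm{Id}^r/r!$, the power being taken in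 $\Omega$.) Then $\theta'_J\equiv\theta_J$ modulo $S^W_+M_r^0$. The element $\kappa_{[r]}^{-1}\vartheta_J$ has weight $\sum_k(j_k-k)$, so $g_J$ is homogeneous of degree $a\sum_k(j_k-k)=e^*(J)-e^*([r])$. By Corollary~\ref{cor:thetaJ} and Lemma~\ref{lem:lift}, $(\theta'_J)$ is an $S^W$-basis of $M_r^0$.

\emph{Independence.} We evaluate the $2^n\binom nr$ elements $df_K\,\iota_Ig_J$ $(K\subset[n-r])$ at the point $v$ of \eqref{eq:antidiag}. Let $\varepsilon_i=\theta_i(v)$, a basis of $V$, with dual basis $\varepsilon_i^*$. Evaluation at $v$ turns $\iota_i$ into $\iota_{\varepsilon_i}$, and by \eqref{eq:antidiag} $df_k(v)$ is a nonzero multiple of $\varepsilon^*_{n+1-k}$. Thus the $df_k$ with $k\le n-r$ produce exactly the covectors $\varepsilon^*_l$ with $l>r$, which the contractions $\iota_1,\dots,\iota_r$ do not see. Let $U=\wedge V^*\otimes\wedge^rV$ and let $U_p$ be the span of the elements $\varepsilon^*_A\xi$, $\xi\in\wedge^rV$, with at least $p$ indices of $A$ greater than $r$. Then $U_1$ is stable under $\iota_{\varepsilon_i}$ for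 $i\le r$ and is zero in form degree $0$. In form degree $r$ we have $g_J(v)\equiv\varepsilon^*_{[r]}\xi_J$ modulo $U_1$ with $\xi_J\in\wedge^rV$. Applying $\iota_{[r]}$ gives $\xi_J=\pm\theta'_J(v)$, and hence $(\iota_Ig_J)(v)\equiv\pm\varepsilon^*_{[r]\setminus I}\,\theta'_J(v)$ modulo $U_1$. For $|K|=p$ put $K'=\{n+1-k:k\in K\}\subset\{r+1,\dots,n\}$. Multiplication by $\varepsilon^*_{K'}$ maps $U$ to $U_p$ and $U_1$ to $U_{p+1}$, so $(df_K\iota_Ig_J)(v)$ lies in $U_p$ and its image in $U_p/U_{p+1}$ is a nonzero multiple of $\varepsilon^*_{K'}\varepsilon^*_{[r]\setminus I}\theta'_J(v)$. The $\theta'_J(v)$ form a basis of $\wedge^rV$ by Corollary~\ref{cor:thetaJ}, so for fixed $p$ these images form a basis of $U_p/U_{p+1}$. Hence the values at $v$ form a basis of $U$, and the coefficient determinant is nonzero.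

\emph{Degrees.} We have $\deg(df_K\iota_Ig_J)=e(K)+e^*(J)-e^*([r]\setminus I)$. Since $W$ is a duality group, Lemma~\ref{lem:count}, with $I$ replaced by its complement, shows that these degrees add up to \eqref{eq:sum}. By Lemma~\ref{lem:det} the $df_K\iota_Ig_J$ form an $S^W$-basis of $M_r$. As the $df_K$ form an $S^W$-basis of $R_r$, the $\iota_Ig_J$ form an $R_r$-basis.
\end{proof}

\begin{corollary}\label{cor:quotient}
Let $W$ be coincidental and $1\le r\le n$. Then $\iota_i\mathcal{I}_r\subset\mathcal{I}_r$ for all $i\le n$,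
\begin{equation}\label{eq:dim}
\dim M_r^m/\mathcal{I}_r^m=\binom rm\binom nr\quad\text{for all }m,
\end{equation}
and $\iota_{[r]}$ induces an isomorphism
\begin{equation}\label{eq:iso}
M_r^r/\mathcal{I}^r_r\longrightarrow M_r^0/S^W_+M_r^0 .
\end{equation}
\end{corollary}

\begin{proof}
The first claim follows from \eqref{eq:CAR}, since $\theta_i(f_k)\in S^W_+$. The images of the $\iota_Ig_J$ form a basis of $M_r/\mathcal{I}_r$, and $\iota_Ig_J$ has form degree $r-|I|$; this gives \eqref{eq:dim}. The map \eqref{eq:iso} sends the basis $(g_J)$ to the basis $(\theta'_J)$.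
\end{proof}

\section{The ascending basis}\label{sec:up}

Let $\mathcal{H}_r=\mathcal{I}_r^\perp\subset M_r$. Its part of form degree $0$ is the space $\mathcal{H}^0_r$ of harmonic elements, and $\mathcal{H}_r\to M_r/\mathcal{I}_r$ is an isomorphism. The contractions preserve $\mathcal{I}_r$, so their adjoints preserve $\mathcal{H}_r$; the point is that they generate $\mathcal{H}_r$ freely from its bottom layer.

\begin{proposition}\label{prop:H}
For any basic derivations, $\mathcal{H}_r=\bigoplus_{I\subset[r]}\tilde\theta_I\mathcal{H}^0_r$, and each $\tilde\theta_I$ with $I\subset[r]$ is injective on $\mathcal{H}_r^0$. Moreover $\mathcal{H}_r$ is orthogonal to $df_kM_r$ for all $k\le n$.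
\end{proposition}

\begin{proof}
Let $\eta\in\mathcal{H}^0_r$. For $f\in S^W_+$ the operator $f^\dagger=\bar f(\partial)$ commutes with $\tilde\theta_I$, so $f^\dagger\tilde\theta_I\eta=0$. Let $df_k^\dagger$ be the adjoint of left multiplication by $df_k$, for any $k\le n$. The adjoint of \eqref{eq:CAR} is $df_k^\dagger\tilde\theta_i+\tilde\theta_i\,df_k^\dagger=\theta_i(f_k)^\dagger$, with $\theta_i(f_k)\in S^W_+$. We have $df_k^\dagger\eta=0$ because $df_k^\dagger$ lowers the form degree, and if $df_k^\dagger\tilde\theta_{I}\eta=0$, then $df_k^\dagger\tilde\theta_i\tilde\theta_I\eta=\theta_i(f_k)^\dagger\tilde\theta_I\eta=0$. So $\tilde\theta_I\eta$ is orthogonal to $S^W_+M_r$ and to $df_kM_r$ for all $k\le n$; in particular $\tilde\theta_I\eta\in\mathcal{H}_r$.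

Suppose $\sum_{|I|=m}\tilde\theta_I\eta_I=0$ with $I\subset[r]$ and $\eta_I\in\mathcal{H}^0_r$. Fix $I_0$ and apply $\tilde\theta_{[r]\setminus I_0}$. Every $I\ne I_0$ of size $m$ meets $[r]\setminus I_0$, so only one term survives: $\tilde\theta_{[r]}\eta_{I_0}=0$. The adjoint of $\tilde\theta_{[r]}$ is $\pm\iota_{[r]}$, so $\eta_{I_0}$ is orthogonal to $\iota_{[r]}M_r^r$. It is also orthogonal to $S^W_+M_r^0$, and these two spaces span $M_r^0$ by \eqref{eq:iso}. Hence $\eta_{I_0}=0$. Thus the sum is direct and each $\tilde\theta_I$ is injective. Since $\dim\mathcal{H}_r^0=\binom nr$, the sum has dimension $\binom rm\binom nr$ in form degree $m$, and by \eqref{eq:dim} it exhausts $\mathcal{H}_r$. The last claim now follows from the first paragraph.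
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
By Proposition~\ref{prop:H} the $\tilde\theta_I\eta_J$ form a homogeneous basis of $\mathcal{H}_r\cong M_r/\mathcal{I}_r$. The module $M_r$ is $R_r$-free by part (1), so Lemma~\ref{lem:lift} applies.
\end{proof}

\begin{corollary}\label{cor:dI}
We have $df_kM_r\subset\mathcal{I}_r$ for all $k\le n$, and $d\,\mathcal{I}_r\subset\mathcal{I}_r$.
\end{corollary}

\begin{proof}
The first claim holds because $df_kM_r\subset\mathcal{H}_r^\perp=\mathcal{I}_r$. For $f\in S^W_+$ and $\mu\in M_r$ we have $d(f\mu)=df\,\mu+f\,d\mu$ with $df\in\sum_kS^Wdf_k$, and $d(df_k\,\mu)=-df_k\,d\mu$.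
\end{proof}

\section{Good choices for $r=1$, $n-1$, $n$}\label{sec:good}

The products $\theta_J$ agree with a harmonic basis only modulo $S^W_+M_r^0$, and $\tilde\theta_i$ need not map $S^W_+M_r^0$ into $\mathcal{I}_r$ for $i\ge2$. This is the gap between Theorem~\ref{thm:A}(2) and Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:good}
Let $W$ be coincidental and $1\le r\le n$.
\begin{enumerate}
\item[(a)] A choice is good for $r$ if and only if the images of the $\tilde\theta_I\theta_J$ in $M_r/\mathcal{I}_r$ are linearly independent.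
\item[(b)] If all $\theta_J$ with $|J|=r$ are harmonic, the choice is good for $r$.
\item[(c)] There is a real polynomial $P_r$ in the real coordinates of $\mathcal{C}$ such that a choice is good for $r$ if and only if $P_r\ne0$ there. Consequently, if for each $r$ some choice is good for $r$, then a generic choice is good for all $r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There are $2^r\binom nr=\dim M_r/\mathcal{I}_r$ such elements by \eqref{eq:dim}; use Lemma~\ref{lem:lift}. (b) The $\theta_J$ then form a basis of $\mathcal{H}^0_r$; use Theorem~\ref{thm:A}(2). (c) Replacing $\theta_j$ by $c\theta_j$ replaces $\tilde\theta_j$ by $\bar c\tilde\theta_j$, so goodness is a property of points of $\mathcal{C}$. The $\theta_j$ depend polynomially on the complex coordinates of $\mathcal{C}$ and the $\tilde\theta_j$ on their conjugates. So the determinant of the images of the $\tilde\theta_I\theta_J$ in a fixed basis of $M_r/\mathcal{I}_r$ is a polynomial in the real coordinates; let $P_r$ be its squared absolute value. If no $P_r$ vanishes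 identically, then $P_1\cdots P_n$ is a nonzero polynomial.
\end{proof}

\begin{example}\label{ex:bad}
Let $W=G(a,1,n)$ with $n\ge3$, $f_1=\sum z_k$, $\varphi=\sum z_kdx_ky_k$, and let $\theta_j$ be the power-sum derivations, so $\tilde\theta_1=d$ and $\tilde\theta_2=\sum dx_l\,\partial_l^{a+1}$. Put $C=(2a+1)!/a!$. Then $\tilde\theta_2(\theta_1\theta_3)=C\sum x_kz_l\,dx_l\,y_ky_l=-C\theta_1\varphi$, so $d\tilde\theta_2(\theta_1\theta_3)=-C\,\mathrm{Id}\,\varphi$. In $f_1\theta_1\theta_2=\sum z_i\,x_k\,x_lz_l\,y_ky_l$ the terms with $i=k$ give $\theta_2\theta_2=0$, those with $i=l$ give $\theta_1\theta_3$, and $\tilde\theta_2$ maps the sum of the remaining terms to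
\[
(a+1)!\sum_{k\ne l}(f_1-z_k-z_l)\,x_k\,dx_l\,y_ky_l=(a+1)!\,\bigl(\theta_2\mathrm{Id}+\theta_1\varphi-f_1\theta_1\mathrm{Id}\bigr).
\]
Applying $d$, with $d\theta_2=(a+1)\varphi$, we get $d\tilde\theta_2(f_1\theta_1\theta_2)\equiv\bigl((a+2)!-C\bigr)\mathrm{Id}\,\varphi$ modulo $\mathcal{I}_2$. For $a=2$ the two coefficients are $-60$ and $-36$. So for $B_n$, $n\geq3$, the basic derivation $\theta_3'=\theta_3-\frac53f_1\theta_2$ satisfies $\tilde\theta_1\tilde\theta_2(\theta_1\theta_3')\in\mathcal{I}_2$, and the choice with $\theta_3$ replaced by $\theta_3'$ is not good for $r=2$.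
\end{example}

\begin{proposition}\label{prop:ends}
Let $W$ be coincidental. Every choice is good for $r=n$ and for $r=1$. If $n\ge2$, there is a choice with all $\theta_J$, $|J|=n-1$, harmonic; it is good for $r=n-1$.
\end{proposition}

\begin{proof}
\emph{$r=n$.} The element $\theta_{[n]}$ spans the lowest degree of $M_n^0=S^W\theta_{[n]}$, so it is orthogonal to $S^W_+M_n^0$; use Lemma~\ref{lem:good}(b).

\emph{$r=1$.} Only $\tilde\theta_1$, a nonzero multiple of $d$, occurs. Write $\theta_j=\nu_j+\mu_j$ with $\nu_j\in\mathcal{H}^0_1$ and $\mu_j\in S^W_+M_1^0\subset\mathcal{I}_1$; the $\nu_j$ form a basis of $\mathcal{H}^0_1$. By Corollary~\ref{cor:dI}, $\theta_j\equiv\nu_j$ and $\tilde\theta_1\theta_j\equiv\tilde\theta_1\nu_j$ modulo $\mathcal{I}_1$, and these elements form a basis of $\mathcal{H}_1$ by Proposition~\ref{prop:H}.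

\emph{$r=n-1$.} The product $\operatorname{Der}\times M_{n-1}^0\to M_n^0$ is a perfect pairing, so a basis of $M^0_{n-1}$ determines a dual basis of $\operatorname{Der}$; we apply this to a harmonic basis. Let $\omega_i=(-1)^{i-1}\theta_{[n]\setminus i}$, so that $\theta_k\omega_i=\delta_{ki}\theta_{[n]}$. Let $\eta_i$ be the component of $\omega_i$ in $\mathcal{H}^0_{n-1}$ along $S^W_+M^0_{n-1}$, and write $\eta_i=\sum_kC_{ki}\omega_k$ with $C_{ki}\in S^W$ homogeneous of degree $e^*_k-e^*_i$. Then $C_{ii}=1$, and $C_{ki}=0$ for $k<i$ because the coexponents are strictly increasing. So $C$ is unitriangular over $S^W$, and $\theta'_j=\sum_{k\le j}(C^{-1})_{jk}\theta_k$ are homogeneous basic derivations with $\theta'_{[n]}=\theta_{[n]}$ and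
$\theta'_j\eta_i=\sum_{k}(C^{-1})_{jk}C_{ki}\,\theta_{[n]}=\delta_{ji}\theta'_{[n]}$.
Write $\eta_i=\sum_lb_l(-1)^{l-1}\theta'_{[n]\setminus l}$ with $b_l\in S^W$ and multiply by $\theta'_j$: we get $b_j=\delta_{ji}$. So $\theta'_{[n]\setminus i}=\pm\eta_i$ is harmonic.
\end{proof}

\section{The families $G(a,1,n)$ and $A_n$}\label{sec:families}

The power-sum products $\theta_J$ are not harmonic in general: in $G(a,1,n)$ with $n\ge2$ we have $f_1^\dagger\theta_2=(a+1)!\,\theta_1$ for $f_1=\sum z_k$. The remedy is to run the adjointness argument in $\mathbb{F}$ instead of $M_r$, with a Hermitian product for which the monomials $\vartheta_J$ are orthogonal. Throughout this section $a\ge2$ for $G(a,1,n)$ and $a=1$ for $A_n$.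

\subsection*{Adjoints in the model}
For $i\ge1$ let $\tau_i$ be the odd derivation of $\mathbb{F}$ with
\[
\tau_i\vartheta_j=\frac{((j-1)a+1)!}{((j-i)a)!}\,\psi_{j-i}\quad(j\ge i),\qquad\tau_i\vartheta_j=0\quad(j<i),\qquad\tau_i\psi_c=0 .
\]
The coefficient is the one produced by $\partial^{(i-1)a+1}$ on $x^{(j-1)a+1}$. The $\tau_i$ anticommute, as $\tau_i\tau_l$ kills all generators. Put $\hat\vartheta_j=\vartheta_j/\sqrt{((j-1)a+1)!}$ and $\hat\psi_c=\psi_c/\sqrt{(ca)!}$, and let $(\ ,\ )$ be the Hermitian product on $\mathbb{F}$ for which the monomials $\hat\vartheta_J\hat\psi^\alpha$ are orthogonal with squared norm $\alpha!$. As in Section~\ref{sec:adjoint}, multiplication by $\hat\psi_c$ or $\hat\vartheta_j$ is adjoint to the derivation $\partial/\partial\hat\psi_c$ or $\partial/\partial\hat\vartheta_j$. Now $\kappa_i=\sum_c\beta_c\,\hat\vartheta_{c+i}\,\partial/\partial\hat\psi_c$ with $\beta_c=|\vartheta_{c+i}|/|\psi_c|$, so its adjoint is the derivation $\sum_c\beta_c\,\hat\psi_c\,\partial/\partial\hat\vartheta_{c+i}$, which sends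 $\vartheta_{c+i}$ to $\beta_c^2\psi_c$. Hence $\kappa_i^\dagger=\tau_i$. By Lemma~\ref{lem:vandermonde}, applied to weight spaces, $\tau_{[r]}=\pm\kappa_{[r]}^\dagger$ is injective on $\mathbb{F}_r^0$.

Let $L=\operatorname{span}\{\vartheta_J:J\subset[n],|J|=r\}$ and $L'=\operatorname{span}\{\vartheta_J:J\not\subset[n],|J|=r\}$, so that $\mathbb{F}_r^0=L\oplus L'$ is an orthogonal decomposition.

\begin{lemma}\label{lem:model}
Let $\pi:\mathbb{F}\to\Omega^W$ be an algebra map that satisfies the hypothesis of \eqref{eq:intertwine}, with $\pi(\vartheta_j)=\theta_j$ for $j\le n$ and $\pi(\vartheta_j)\in S^W_+\operatorname{Der}$ for $j>n$. Let $\eta=\sum_{I\subset[r],|I|=m}\tau_I\eta_I$ with $\eta_I\in L$. If $\pi(\eta)\in\mathcal{I}_r$, then all $\eta_I$ vanish.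
\end{lemma}

\begin{proof}
Let $I\subset[r]$, $|I|=m$. By \eqref{eq:intertwine} and Corollary~\ref{cor:quotient}, $\pi(\kappa_I\eta)\equiv\iota_I\pi(\eta)$ lies in $\mathcal{I}_r^0=S^W_+M_r^0$. Since $\pi(L')\subset S^W_+M_r^0$ and the $\pi(\vartheta_J)=\theta_J$, $J\subset[n]$, are independent modulo $S^W_+M_r^0$, we get $\kappa_I\eta\in L'$. Therefore
$(\eta,\eta)=\sum_I(\tau_I\eta_I,\eta)=\sum_I\pm(\eta_I,\kappa_I\eta)=0$, and $\eta=0$. Applying $\tau_{[r]\setminus I_0}$ to $\sum\tau_I\eta_I=0$ leaves $\tau_{[r]}\eta_{I_0}=0$, so $\eta_{I_0}=0$.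
\end{proof}

The lemma becomes useful when $\tilde\theta_i\pi$ can be expressed through the $\tau_i$. Since $\tilde\theta_i$ is not a derivation for $i\ge2$, this is a special property of sums over coordinate directions.

\begin{lemma}\label{lem:sigma}
Let $\Omega'=\mathbb{C}[x_1,\dots,x_{n'}]\otimes\wedge(dx_k,y_k)$ and let $\sigma:\mathbb{F}\to\Omega'$ be the algebra map with $\vartheta_j\mapsto\sum_kx_k^{(j-1)a+1}y_k$ and $\psi_c\mapsto\sum_kx_k^{ca}dx_ky_k$. Then $\bigl(\sum_kdx_k\,\partial_k^{(i-1)a+1}\bigr)\sigma=\sigma\tau_i$ for $i\ge1$. For $a=1$ the same holds on the algebra $\mathbb{F}^+$ obtained from $\mathbb{F}$ by adjoining an odd generator $\vartheta_0$, with $\sigma(\vartheta_0)=\sum_ky_k$ and $\tau_i\vartheta_0=0$.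
\end{lemma}

\begin{proof}
For a generator $\gamma$, or a multiple of one, write $\sigma(\gamma)=\sum_k\gamma(k)$, where $\gamma(k)$ involves only $x_k,dx_k,y_k$ and contains the factor $y_k$. Put $T_k=dx_k\,\partial_k^{p}$ with $p=(i-1)a+1\ge1$. Then $T_k\gamma(k)=(\tau_i\gamma)(k)$: for $\gamma=\vartheta_j$ by the definition of $\tau_i$, and for $\gamma=\psi_c$ because $dx_k^2=0$. As $y_k^2=0$, we have $\sigma(\gamma_1\cdots\gamma_r)=\sum\gamma_1(k_1)\cdots\gamma_r(k_r)$, summed over pairwise distinct $k_1,\dots,k_r$. On such a term $T_k$ vanishes if $k\notin\{k_1,\dots,k_r\}$. If $k=k_l$, then $\partial_k^p$ acts on the $l$-th factor only, and moving $dx_k$ to that factor gives the sign $(-1)^{|\gamma_1|+\dots+|\gamma_{l-1}|}$. Summing over $k$ and over $k_1,\dots,k_r$ gives $\sigma(\tau_i(\gamma_1\cdots\gamma_r))$.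
\end{proof}

\begin{proposition}\label{prop:families}
For $G(a,1,n)$ and for $A_n$ the power-sum derivations are good for all $r$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:good}(a), and since $\mathcal{I}_r$ is graded by form degree, it suffices to show for each $m$ and a suitable $\pi$ with $\pi(\vartheta_J)=\theta_J$: if $\eta_I\in L$ and $\sum_{I\subset[r],|I|=m}\tilde\theta_I\pi(\eta_I)\in\mathcal{I}_r$, then all $\eta_I$ vanish.

\emph{$G(a,1,n)$.} Take $\pi=\sigma$ with $n'=n$. Then $\iota_i\pi(\psi_c)=\sum x_k^{ca+(i-1)a+1}y_k=\pi(\vartheta_{c+i})$. Let $\epsilon_l\in S^W_+$ be the $l$-th elementary symmetric polynomial in $z_1,\dots,z_n$. From $z_k^n=\sum_{l=1}^n(-1)^{l-1}\epsilon_lz_k^{n-l}$ we get $\pi(\vartheta_j)=\sum_l(-1)^{l-1}\epsilon_l\,\pi(\vartheta_{j-l})\in S^W_+\operatorname{Der}$ for $j>n$. Finally $\tilde\theta_i=\sum dx_k\,\partial_k^{(i-1)a+1}$, so $\tilde\theta_I\pi=\pi\tau_I$ by Lemma~\ref{lem:sigma}, and Lemma~\ref{lem:model} gives the claim.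

\emph{$A_n$.} The new feature is that $\tilde\theta_i=\sum_kd\bar x_k\,\partial_{\bar y_k}^{\,i}$, by \eqref{eq:powersum}, differentiates along the projected vectors $\bar y_k$; this perturbs $\tau_i$ by terms with smaller index. Take $n'=n+1$, let $\rho:\Omega'\to\Omega$ be the algebra map $x_k\mapsto\bar x_k$, $dx_k\mapsto d\bar x_k$, $y_k\mapsto\bar y_k$, and let $\pi=\rho\sigma$ on $\mathbb{F}^+$. As $\sum\bar y_k=0$, the map $\pi$ factors through $\mathbb{F}=\mathbb{F}^+/(\vartheta_0)$, and $\pi(\vartheta_j)=\sum\bar x_k^j\bar y_k$. By \eqref{eq:iotaA}, $\iota_i\pi(\psi_c)=\pi(\vartheta_{c+i})-\frac{p_i}{n+1}\pi(\vartheta_c)$ with $p_i\in S^W_+$. With the elementary symmetric polynomials $\epsilon_l$ in the $\bar x_k$, the relation $\bar x_k^{n+1}=\sum_{l=1}^{n+1}(-1)^{l-1}\epsilon_l\bar x_k^{n+1-l}$ gives $\pi(\vartheta_j)\in S^W_+\operatorname{Der}$ for $j>n$. So Lemma~\ref{lem:model} applies to $\pi$.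

Let $\partial_{\mathbf 1}=\sum_l\partial_l$. Differentiating a restricted polynomial along $\bar y_k\in V$ gives $\partial_{\bar y_k}\rho=\rho\,(\partial_k-\frac1{n+1}\partial_{\mathbf 1})$. Let $\delta$ be the even derivation of $\mathbb{F}^+$ with $\vartheta_j\mapsto j\vartheta_{j-1}$, $\psi_c\mapsto c\psi_{c-1}$. Then $\partial_{\mathbf 1}\sigma=\sigma\delta$, as both sides obey the product rule and agree on generators. Also $\delta\tau_i=\tau_i\delta$: both kill $\psi_c$, and both send $\vartheta_j$ to $\frac{j!}{(j-i-1)!}\psi_{j-i-1}$ if $j>i$ and to $0$ otherwise. The derivations $\delta$ and $\tau_i$ preserve the ideal $(\vartheta_0)$, so they act on $\mathbb{F}$, and $\delta L\subset L$. Expand $(\partial_k-\frac1{n+1}\partial_{\mathbf 1})^i$ by the binomial theorem. The term without $\partial_k$ is multiplied by $\rho(\sum dx_k)=0$, and Lemma~\ref{lem:sigma} handles the others: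
\[
\tilde\theta_i\pi=\pi\tau_i',\qquad\tau'_i=\sum_{b=0}^{i-1}\binom ib\Bigl(-\frac1{n+1}\Bigr)^b\tau_{i-b}\,\delta^b .
\]
For $I\subset[r]$ let $\Sigma(I)$ be the sum of its elements. Multiplying out, $\tau'_I$ equals $\tau_I$ plus a linear combination of operators $\tau_{I'}\delta^b$ with $I'\subset[r]$, $|I'|=|I|$, $\Sigma(I')<\Sigma(I)$; terms with a repeated index vanish. Hence $\sum_I\tau'_I\eta_I=\sum_I\tau_I\eta'_I$ with $\eta'_I\in L$, where $\eta'_I-\eta_I$ is a combination of elements $\delta^b\eta_{I''}$ with $\Sigma(I'')>\Sigma(I)$. Lemma~\ref{lem:model} gives $\eta'_I=0$ for all $I$, and descending induction on $\Sigma(I)$ gives $\eta_I=0$.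
\end{proof}

\section{The group $G_{32}$}\label{sec:G32}

Here $n=4$, the degrees are $12,18,24,30$, the coexponents are $1,7,13,19$, and $a=6$. By Proposition~\ref{prop:ends} and Lemma~\ref{lem:good}(c) it suffices to find one choice that is good for $r=2$. We use explicit derivations that are power sums over the root lines, so that \eqref{eq:powersum} describes $\tilde\theta_2$.

\subsection*{Root lines}
Let $\omega=e^{2\pi i/3}$, $\sqrt{-3}=\omega-\omega^2$, $\mathcal{O}=\mathbb{Z}[\omega]$. The units of $\mathcal{O}$ form the group $\mu_6$, and the elements of squared absolute value $3$ form the set $\sqrt{-3}\,\mu_6$. Let $\Phi$ consist of the four vectors $\sqrt{-3}\,y_i$ and, for $\mu,\nu\in\mathbb{Z}/3$, the $36$ vectors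
\[
T_1:(0,1,-\omega^\mu,\omega^\nu),\quad T_2:(-1,0,\omega^\mu,\omega^\nu),\quad T_3:(1,-\omega^\mu,0,\omega^\nu),\quad T_4:(1,\omega^\mu,\omega^\nu,0).
\]
In suitable orthonormal coordinates, $W=G_{32}$ is generated by the reflections of order $3$
\[
s_w(z)=z+\frac{\omega-1}3\langle z,w\rangle\,w\qquad(w\in\Phi),
\]
the $40$ lines $\mathbb{C}w$ are its root lines, and $W$ permutes them transitively; see the Witting polytope in \cite{Cox} and the line system $\mathcal{L}_4$ in \cite{LT}.

All $w\in\Phi$ have $|w|^2=3$, and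
\begin{equation}\label{eq:ip}
\langle z,w\rangle\in\{0\}\cup\sqrt{-3}\,\mu_6,\qquad\text{so }\ \langle z,w\rangle^6\in\{0,-27\}\qquad(z\ne w\text{ in }\Phi).
\end{equation}
Indeed, two vectors of different types $T_i,T_j$ have two nonzero coordinates in common, and in each of the six cases the two products of signs are opposite, so $\langle z,w\rangle=\omega^x-\omega^y$ for some $x,y$. Within one type $\langle z,w\rangle=1+\omega^x+\omega^y$ with $(x,y)\ne(0,0)$. Both kinds of numbers are $0$ or have squared absolute value $3$. Finally $\langle z,\sqrt{-3}\,y_i\rangle=-\sqrt{-3}\,z_i$.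

The $240$ vectors $\mu_6\Phi$ are permuted by $W$. Since $\frac{\omega-1}3\sqrt{-3}=\omega^2$, \eqref{eq:ip} shows that $s_wz$ has coordinates in $\mathcal{O}$ for $z,w\in\Phi$. It equals $cz'$ with $z'\in\Phi$ and $|c|=1$. If $z'$ has a coordinate $\pm1$, then $c\in\mathcal{O}$, so $c\in\mu_6$. If $z'=\sqrt{-3}\,y_i$, then $c\sqrt{-3}\in\mathcal{O}$ has squared absolute value $3$, so again $c\in\mu_6$.

Sums over $v,w,z$ run over $\Phi$. Put
\[
\theta_j=\sum_w\ell_w^{6j-5}\,w\quad(j\ge1),\qquad\Psi_c=\sum_w\ell_w^{6c}\,d\ell_w\,w\quad(c\ge0).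
\]
The summands are unchanged when $w$ is multiplied by an element of $\mu_6$, and $g\ell_w=\ell_{gw}$, so these elements are invariant. They lie in the $\mathcal{O}$-span $\Omega_{\mathcal{O}}$ of the monomials, and $d\theta_{c+1}=(6c+1)\Psi_c$, $d\Psi_c=0$.

\begin{lemma}\label{lem:identities}
Put $c_7=1458$. For all $w\in\Phi$:
\begin{enumerate}
\item[(a)] $\Psi_0=30\,\mathrm{Id}$, $\theta_1=30E$, $\tilde\theta_1=30\,d$;
\item[(b)] $\sum_z\langle z,w\rangle^7\ell_z=c_7\,\ell_w$;
\item[(c)] $\sum_{z\ne w,\ \langle z,w\rangle\ne0}d\ell_z\,z=18\,\mathrm{Id}+3\,d\ell_w\,w$.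
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Schur's lemma $\Psi_0$ is a scalar endomorphism, and its trace is $40\cdot3=4\cdot30$. (b) By (a), $\sum_z\langle w,z\rangle z=30w$, so by \eqref{eq:ip} $\sum_z\langle w,z\rangle^7z=3^7w-27(30-3)w=1458\,w$. Apply the conjugate-linear map $u\mapsto\ell_u$. (c) By transitivity take $w=\sqrt{-3}\,y_4$. The $z$ are the $27$ vectors of types $T_1,T_2,T_3$, and $d\ell_z\,z=\sum\bar z_iz_j\,dx_iy_j$. For $i\ne j$ the numbers $\bar z_iz_j$ add up to $0$ within each type, and the diagonal entries add up to $18,18,18,27$. Since $d\ell_w\,w=3\,dx_4y_4$, this is the right side.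
\end{proof}

\subsection*{The determinant modulo $7$}
Define $Q\in\mathcal{O}[x]$ by $\theta_1\theta_2\theta_3\theta_4=Q\,y_1y_2y_3y_4$.

\begin{lemma}\label{lem:Q}
$Q\notin7\,\mathcal{O}[x]$. In particular $\theta_1,\dots,\theta_4$ are basic derivations.
\end{lemma}

\begin{proof}
Let $h_{ji}=\sum_ww_i\ell_w^p$, $p=6j-5$, be the $i$-th component of $\theta_j$. It is divisible by $x_i$, by the first step in the proof of Lemma~\ref{lem:det} for the hyperplane $x_i=0$. We compute the matrix $(h_{ji}/x_i)$, whose determinant is $Q/(x_1x_2x_3x_4)$, on the plane $x_3=x_4=0$. Put $t=x_1^6$, $s=x_2^6$.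

\emph{Columns 1 and 2.} To $h_{j1}$ the vector $\sqrt{-3}\,y_1$ contributes $\sqrt{-3}(-\sqrt{-3})^px_1^p=3(-27)^{j-1}x_1^p$, the type $T_2$ contributes $9x_1^p$, and $T_3,T_4$ together contribute $3\sum_{\epsilon\in\mu_6}(x_1+\epsilon x_2)^p$. So the entry in column 1 is
\[
\bigl(3(-27)^{j-1}+9\bigr)t^{j-1}+18\sum_{k=0}^{j-1}\binom p{6k}t^{j-1-k}s^k .
\]
For $h_{j2}$ the contributions come from $\sqrt{-3}\,y_2$, $T_1$ and $T_3,T_4$; rescaling the latter by units so that $w_2=1$ gives $3\sum_\epsilon(x_2+\epsilon x_1)^p$, so column 2 is column 1 with $t$ and $s$ exchanged.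

\emph{Columns 3 and 4.} On $x_3=0$ we have $h_{j3}/x_3=\partial_3h_{j3}=\sum_wp\,|w_3|^2\ell_w^{p-1}$. The vector $\sqrt{-3}\,y_3$ contributes $3\delta_{j1}$; the types $T_2,T_1,T_4$ have $\ell_w=-x_1$, $x_2$, $x_1+\omega^{-\mu}x_2$. So the entry in column 3 is
\[
3\delta_{j1}+9p\Bigl(t^{j-1}+s^{j-1}+\sum_{3\mid b}\binom{p-1}bx_1^{p-1-b}x_2^b\Bigr).
\]
In column 4 the type $T_3$, with $\ell_w=x_1-\omega^{-\mu}x_2$, replaces $T_4$, so $x_2$ is replaced by $-x_2$.

All entries have integer coefficients. Reduce modulo $7$, using $-27\equiv1$, $18\equiv4$, $30\equiv2$, $9p\equiv0,5,3$ for $p=7,13,19$, and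
\begin{gather*}
\binom76\equiv0,\quad\binom{13}6\equiv1,\quad\binom{13}{12}\equiv6,\quad\binom{19}6\equiv0,\quad\binom{19}{12}\equiv2,\quad\binom{19}{18}\equiv5,\\
\binom{12}3\equiv3,\quad\binom{12}6\equiv0,\quad\binom{18}3\equiv4,\quad\binom{18}6\equiv0,\quad\binom{18}9\equiv5 .
\end{gather*}
With $\xi=x_1^3x_2^3$, so that $\xi^2=ts$, the matrix becomes
\[
\begin{array}{c|c|c|c}
j&\text{column 1}&\text{column 2}&\text{columns 3, 4}\\\hline
1&2&2&2\\
2&2t&2s&0\\
3&2t^2+4ts+3s^2&3t^2+4ts+2s^2&3(t^2+s^2)\pm\xi(t+s)\\
4&2t^3+ts^2+6s^3&6t^3+t^2s+2s^3&6(t^3+s^3)\pm\xi(5t^2+ts+5s^2)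
\end{array}
\]
Columns 3 and 4 have the form $\mathbf a\pm\xi\mathbf b$ with $\mathbf a,\mathbf b$ depending on $t,s$, so the determinant is $-2\xi\,\Gamma(t,s)$, where $\Gamma$ is the determinant with columns 3 and 4 replaced by $\mathbf a,\mathbf b$. At $(t,s)=(1,2)$, subtracting twice row 3 from row 4 and expanding along the last column,
\[
\Gamma(1,2)\equiv\det\begin{pmatrix}2&2&2&0\\2&4&0&0\\1&5&1&3\\5&3&5&6\end{pmatrix}\equiv-3\det\begin{pmatrix}2&2&2\\2&4&0\\3&0&3\end{pmatrix}=36\equiv1\pmod7 .
\]
So the restriction of $Q/(x_1x_2x_3x_4)$ has an integer coefficient prime to $7$, which does not lie in $7\mathcal{O}$. Hence $Q\notin7\mathcal{O}[x]$. As $Q\ne0$ and $1+7+13+19=40=N^*$, Lemma~\ref{lem:det} gives the last claim.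
\end{proof}

\subsection*{Reduction to five determinants}
There are no invariants of degree $6$, and $f_1$, $f_2$ span the invariants of degrees $12$, $18$. So $\mathcal{C}=\mathbb{C}^3$, the point $\lambda=(\alpha,\beta,\gamma)$ corresponding to
\[
\theta_1,\qquad\theta_2,\qquad\theta_3^\lambda=\theta_3+\alpha f_1\theta_1,\qquad\theta_4^\lambda=\theta_4+\beta f_1\theta_2+\gamma f_2\theta_1 .
\]
Write $M=M_2$, $\mathcal{I}=\mathcal{I}_2$, $\theta_{ij}=\theta_i\theta_j$, $\overline M=M^0/S^W_+M^0$, and let $L^\lambda$ be the span of the six products $\theta^\lambda_J$, of degrees $8,14,20,20,26,32$. Making all six harmonic would impose $2$, $2$ and $5$ conditions in degrees $20$, $26$, $32$ on three parameters, so Lemma~\ref{lem:good}(b) is not the right tool. We use instead that the operators $\tilde\theta_1,\tilde\theta_2$ do not depend on $\lambda$. Let $\mathcal{A}:M^0\to\overline M$ send $\eta$ to the class of $\iota_2\iota_1\,d\,\tilde\theta_2\eta$; this map preserves degrees. By \eqref{eq:iso},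
\begin{equation}\label{eq:A}
\mathcal{A}\eta=0\iff d\tilde\theta_2\eta\in\mathcal{I}.
\end{equation}
For $0\ne\nu\in\mathcal{H}^0_2$, Proposition~\ref{prop:H} gives $0\ne d\tilde\theta_2\nu\in\mathcal{H}_2$; so $\mathcal{A}$ is injective on $\mathcal{H}^0_2$.

\begin{lemma}\label{lem:claim}
If $\mathcal{A}$ is injective on $L^\lambda$, then $\lambda$ is good for $r=2$.
\end{lemma}

\begin{proof}
We check independence modulo $\mathcal{I}$ in each form degree. In form degree $0$ it is Corollary~\ref{cor:thetaJ}, and in form degree $2$ it is \eqref{eq:A}. In form degree $1$ let $d\eta_1+\tilde\theta_2\eta_2\in\mathcal{I}$ with $\eta_1,\eta_2\in L^\lambda$. Applying $d$ and Corollary~\ref{cor:dI} gives $d\tilde\theta_2\eta_2\in\mathcal{I}$, so $\eta_2=0$ and $d\eta_1\in\mathcal{I}$. Write $\eta_1=\nu+\mu$ with $\nu\in\mathcal{H}^0_2$, $\mu\in S^W_+M^0$. Then $d\mu\in\mathcal{I}$, so $d\nu\in\mathcal{I}\cap\mathcal{H}_2=0$, and $\nu=0$ by Proposition~\ref{prop:H}. Hence $\eta_1\in L^\lambda\cap S^W_+M^0=0$.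
\end{proof}

The determinant of $\mathcal{A}:L^\lambda\to\overline M$, in the bases $(\theta^\lambda_J)$ and $(\theta_J)$, is a product $\Delta_8\Delta_{14}\Delta_{20}\Delta_{26}\Delta_{32}$ of polynomials in $\lambda$, one for each degree. It suffices to show that none of them vanishes identically.

\emph{Degrees $8$ and $14$.} The space $S^W_+M^0$ starts in degree $20$, so $\theta_{12}$ and $\theta_1\theta_3^\lambda=\theta_{13}$ are harmonic, and $\Delta_8,\Delta_{14}$ are nonzero constants.

\emph{Degree $20$.} Here $S^W_+M^0$ is spanned by $f_1\theta_{12}$. The elements $\theta_1\theta_4^\lambda=\theta_{14}+\beta f_1\theta_{12}$ and $\theta_2\theta_3^\lambda=\theta_{23}-\alpha f_1\theta_{12}$ are both orthogonal to $f_1\theta_{12}$ for suitable $\alpha,\beta$; then they are harmonic and independent, so $\Delta_{20}\not\equiv0$.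

\subsection*{Degree $26$: reduction modulo $7$}
The element is $\theta_2\theta_4^\lambda=\theta_{24}-\gamma f_2\theta_{12}$, and $S^W_+M^0$ is spanned in this degree by $f_1\theta_{13}$ and $f_2\theta_{12}$. We show $\mathcal{A}\theta_{24}\ne0$, so that $\Delta_{26}\ne0$ for $\gamma=0$. The operator $\tilde\theta_2=\sum_zd\ell_z\,\partial_z^7$ has order $7$, and after division by $7!$ the mixed terms of the Leibniz rule disappear modulo $7$. Write $(m)_k=m(m-1)\cdots(m-k+1)$, and note $\partial_z\ell_w=\langle z,w\rangle$. In $\theta_{24}=\sum_{v,w}\ell_v^7\ell_w^{19}\,v\,w$ we have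
\[
\partial_z^7(\ell_v^7\ell_w^{19})=\sum_{b=0}^7\binom7b(7)_b(19)_{7-b}\,\langle z,v\rangle^b\langle z,w\rangle^{7-b}\,\ell_v^{7-b}\ell_w^{12+b},
\]
and $\binom7b(7)_b(19)_{7-b}=7!\binom7b\binom{19}{7-b}$ is divisible by $7\cdot7!$ for $1\le b\le6$. For $b=0$ and $b=7$ the sum over $z$ is given by Lemma~\ref{lem:identities}(b); with $d\ell_w\,v\,w=-v\,d\ell_w\,w$ and $\Psi_0=30\,\mathrm{Id}$ we get
\[
\tilde\theta_2\theta_{24}=7!\Bigl[-\binom{19}7c_7\,\theta_2\Psi_2+30c_7\,\mathrm{Id}\,\theta_4+7\chi\Bigr],\qquad\chi\in\Omega_{\mathcal{O}} .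
\]
Since $d\theta_2=7\Psi_1$ and $d\theta_4=19\Psi_3$, this gives $d\tilde\theta_2\theta_{24}=7!\,\bigl[570\,c_7\,\mathrm{Id}\,\Psi_3+7\chi'\bigr]$ with $\chi'\in\Omega_{\mathcal{O}}$. Now $\iota_1\mathrm{Id}=\theta_1$, $\iota_1\Psi_3=30\theta_4$ and $\iota_2\mathrm{Id}=\theta_2$, so
\[
\iota_2\iota_1(\mathrm{Id}\,\Psi_3)=\iota_2(\theta_1\Psi_3+30\,\mathrm{Id}\,\theta_4)=30\,\theta_2\theta_4-\theta_1\,\iota_2\Psi_3 .
\]
Suppose $\mathcal{A}\theta_{24}=0$. Then $\iota_2\iota_1d\tilde\theta_2\theta_{24}$ is a combination of $f_1\theta_{13}$ and $f_2\theta_{12}$, so it is killed by multiplication with $\theta_1\theta_3$. We have $\theta_1\theta_3\theta_1=0$ and $\theta_1\theta_3\theta_2\theta_4=-Q\,y_1y_2y_3y_4$, and $\iota_1,\iota_2$ and multiplication by $\theta_1\theta_3$ preserve $\Omega_{\mathcal{O}}$. Dividing by $7!$ gives $570\cdot30\cdot1458\;Q\in7\mathcal{O}[x]$. As $570\cdot30\cdot1458\equiv3\cdot2\cdot2\equiv5\pmod7$, this contradicts Lemma~\ref{lem:Q}.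

\subsection*{Degree $32$: reduction modulo $31$}
In this degree $M^0$ has the basis $\theta_{34}$, $f_1\theta_{14}$, $f_1\theta_{23}$, $f_2\theta_{13}$, $f_1^2\theta_{12}$, $f_3\theta_{12}$, the space $\overline M$ is one-dimensional, and
\[
\theta_3^\lambda\theta_4^\lambda=\theta_{34}-\beta f_1\theta_{23}-\gamma f_2\theta_{13}+\alpha f_1\theta_{14}+\alpha\beta f_1^2\theta_{12}.
\]
Suppose $\Delta_{32}\equiv0$. The monomials $1,\beta,\gamma,\alpha,\alpha\beta$ are distinct, so $\mathcal{A}$ kills the first five basis elements. Since $\mathcal{H}_2^0$ is nonzero in degree $32$ and $\mathcal{A}$ is injective on it, $\mathcal{A}(f_3\theta_{12})\ne0$. To reach a contradiction we need an element of the kernel of $\mathcal{A}$ in which $f_3\theta_{12}$ occurs and on which $\mathcal{A}$ can be computed. The product $\theta_1\theta_6$ has these properties. By degrees,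
\[
\theta_6=\sum_w\ell_w^{31}w=b_0\,\theta_1+(b_3f_3+b_4f_1^2)\,\theta_2+b_2f_2\,\theta_3+b_1f_1\,\theta_4
\]
with $b_0\in\mathbb{C}f_4+\mathbb{C}f_1f_2$ and $b_1,\dots,b_4\in\mathbb{C}$, so that
\begin{equation}\label{eq:t16}
\theta_1\theta_6=b_3f_3\theta_{12}+b_4f_1^2\theta_{12}+b_2f_2\theta_{13}+b_1f_1\theta_{14}.
\end{equation}

\emph{The coefficient $b_3$ is nonzero.} As $24$ divides $d_3$, some $g\in W$ has the eigenvalue $\zeta_{24}$. The entries of $g$ lie in $\mathbb{Q}(\omega)\subset K=\mathbb{Q}(\zeta_{24})$, so there is an eigenvector $0\ne u\in K^4$, and $f_1(u)=f_2(u)=f_4(u)=0$ because $24$ does not divide $12,18,30$. Hence $\theta_6(u)=b_3f_3(u)\theta_2(u)$, and it suffices to show $\theta_6(u)\ne0$. Let $\mathfrak{P}$ be a prime of $K$ above $31$, and scale $u$ so that its coordinates are $\mathfrak{P}$-integral and one of them is a $\mathfrak{P}$-unit. The map $b\mapsto b^{31}$ is a ring endomorphism modulo $31$ that fixes the integers and $\omega$ (as $31\equiv1\bmod3$), so $b^{31}\equiv b\pmod{31}$ for $b\in\mathcal{O}$.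 With $u'=(u_1^{31},\dots,u_4^{31})$ we get $\ell_w(u)^{31}\equiv\ell_w(u')$ and $\theta_6(u)\equiv\theta_1(u')=30u'\not\equiv0$ modulo $\mathfrak{P}$.

\emph{The map $\mathcal{A}$ kills $E\theta_6$.} From $\partial_z^7(x_iF)=x_i\partial_z^7F+7z_i\partial_z^6F$ we get
\[
\tilde\theta_2(E\theta_6)=-E\,\tilde\theta_2\theta_6+7\sum_z(d\ell_z\,z)\,\partial_z^6\theta_6 .
\]
By Lemma~\ref{lem:identities}(b), $\tilde\theta_2\theta_6=(31)_7c_7\Psi_4$, and $d(E\Psi_4)=\mathrm{Id}\,\Psi_4$. Also $\partial_z^6\theta_6=(31)_6\sum_w\langle z,w\rangle^6\ell_w^{25}w$. Therefore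
\[
d\tilde\theta_2(E\theta_6)=-(31)_7c_7\,\mathrm{Id}\,\Psi_4+7\cdot25\,(31)_6\sum_w\ell_w^{24}\sum_z\langle z,w\rangle^6(d\ell_z\,z)(d\ell_w\,w).
\]
As $(d\ell_w\,w)^2=0$, \eqref{eq:ip} and Lemma~\ref{lem:identities}(c) show that the inner sum is $-27\cdot18\,\mathrm{Id}\,(d\ell_w\,w)$. So $d\tilde\theta_2(E\theta_6)$ is a scalar multiple of $\mathrm{Id}\,\Psi_4=\frac1{25}d(\mathrm{Id}\,\theta_5)$. The degree $25$ of $\theta_5$ is not a coexponent, so $\theta_5\in S^W_+\operatorname{Der}$ and $\mathrm{Id}\,\theta_5\in S^W_+M\subset\mathcal{I}$. By Corollary~\ref{cor:dI}, $d(\mathrm{Id}\,\theta_5)\in\mathcal{I}$, and \eqref{eq:A} gives $\mathcal{A}(E\theta_6)=0$.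

On the other hand, \eqref{eq:t16} gives $30\,\mathcal{A}(E\theta_6)=\mathcal{A}(\theta_1\theta_6)=b_3\,\mathcal{A}(f_3\theta_{12})\ne0$. This contradiction shows $\Delta_{32}\not\equiv0$. The product of the five polynomials is nonzero, and Lemma~\ref{lem:claim} yields:

\begin{proposition}\label{prop:G32}
For $G_{32}$ some choice of basic derivations is good for $r=2$.
\end{proposition}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Part (a) follows from Proposition~\ref{prop:ends}, since for $n\le2$ only $r=1$ and $r=n$ occur. Part (b) is Proposition~\ref{prop:families}. For $n=3$ the choice in Proposition~\ref{prop:ends} has all $\theta_i\theta_j$ harmonic and is good for $r=2$, and it is good for $r=1,3$ by (a); this is (c). For $G_{32}$, Propositions~\ref{prop:ends} and~\ref{prop:G32} provide for each $r\in\{1,2,3,4\}$ a choice that is good for $r$, and Lemma~\ref{lem:good}(c) gives (d).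

These cases cover the list of coincidental groups: $A_n$ and $G(a,1,n)$, including $B_n$ and rank one, by (b); rank $2$, including $I_2(m)$, by (a); $H_3,G_{25},G_{26}$ by (c); and $G_{32}$ by (d). So every coincidental group has a choice that is good for all $r$, with arbitrary basic invariants, and the last assertion follows from Lemma~\ref{lem:good}(c). \qed

\begin{thebibliography}{9}

\bibitem{Cox} Coxeter, \emph{Regular Complex Polytopes}.

\bibitem{GN} Gordan and Noether, Math. Ann. 10 (1876).

\bibitem{LM} Lehrer and Michel (2003).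

\bibitem{LS} Lehrer and Springer (1999).

\bibitem{LT} Lehrer and Taylor, \emph{Unitary Reflection Groups}.

\bibitem{Lo} C. Lossen, Bull. Braz. Math. Soc. 35 (2004).

\bibitem{OT} Orlik and Terao, \emph{Arrangements of Hyperplanes}.

\bibitem{RSS} Victor Reiner, Anne V. Shepler, and Eric Sommers, \emph{Invariant theory for coincidental complex reflection groups}, arXiv:1908.02663 (2019).

\bibitem{Sp} Springer (1974).

\end{thebibliography}
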